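
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Additivity of the Rochlin invariant of 2-links}


\begin{abstract}
Capping off a Seifert hypersurface of a link $L$ of $2$-spheres in $S^4$ gives a closed spin $3$-manifold, whose Rochlin invariant $\mu(L)\in\mathbb Z/16$ depends only on $L$. We prove that $\mu(L)$ is the sum of the invariants $\mu(K_i)$ of the components. This follows from a statement about closed spin $4$-manifolds $N$ with $H_2(N;\mathbb Z/2)=0$: the Rochlin invariant of a hypersurface dual to a class in $H^1(N;\mathbb Z)$ is a homomorphism $H^1(N;\mathbb Z)\to\mathbb Z/16$. After a stabilization, the proof expresses the invariants of the hypersurfaces dual to $x$, $y$ and $x+y$, up to sign and modulo $16$, as winding numbers of a single map from a $2$-torus of characters to a unitary group, taken along three circles in the torus.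
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
We work in the smooth category. A \emph{$2$-link} is a closed oriented submanifold $L=(K_1,\dots,K_m)\subset S^4$ all of whose components are diffeomorphic to $S^2$; for $m=1$ it is a \emph{$2$-knot}. A \emph{Seifert hypersurface} for $L$ is a compact connected oriented $3$-submanifold $V\subset S^4$ with $\partial V=L$ as oriented manifolds. Capping off the boundary spheres of $V$ with $3$-balls gives a closed oriented $3$-manifold $\hat V$. The spin structure that $V$ inherits from $S^4$ extends uniquely to $\hat V$, and we put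
\[
\mu(L)=\sigma(W)\bmod 16\in\mathbb Z/16 ,
\]
where $W$ is any compact spin $4$-manifold with spin boundary $\hat V$. That is, $\mu(L)$ is the Rochlin invariant of $\hat V$. It is known that it does not depend on the choice of $V$; a proof is contained in Sections~\ref{sec:links} and~\ref{sec:rho}.

A Seifert hypersurface of a link sees all components at once, whereas $\mu(K_i)$ is computed from a hypersurface that ignores the other components. The question, posed in \cite{Ogasa} for two components, is whether nevertheless
\[
\mu(L)=\mu(K_1)+\mu(K_2)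
\]
for every $2$-component $2$-link $L=(K_1,K_2)$.

\subsection*{The first case, and a warning}
Suppose that $K_1,K_2$ bound \emph{disjoint} Seifert hypersurfaces $V_1,V_2$. By Alexander duality $\tilde H_0(S^4\setminus(V_1\cup V_2))\cong H^3(V_1\cup V_2)=0$, because both $V_i$ have nonempty boundary. So the complement is connected, and there is an arc in it which leaves an interior point of $V_1$ on the positive side and arrives at an interior point of $V_2$ on the positive side. Replace small balls in $V_1$ and $V_2$ around the end points by a tube $S^2\times[0,1]$ around the arc. With its normal pointing away from the arc, the tube fits the orientations of both $V_i$. The result is a Seifert hypersurface $V$ for $L$ with $\hat V=\hat V_1\#\hat V_2$. Rochlin invariants add under connected sum, so the equality holds in this case.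

For an arbitrary link nothing forces $V_1$ and $V_2$ to be disjoint. One can ask the same question in any closed spin $4$-manifold $N$: is the Rochlin invariant of a hypersurface dual to $u\in H^1(N;\mathbb Z)$ additive in $u$? Here the answer can be no (Remark~\ref{rem:T4}), so the topology of link exteriors must be used. What we use is that surgery on a $2$-link produces a closed $4$-manifold with vanishing second homology.

\subsection*{Results}

\begin{theorem}\label{thm:A}
Let $L=(K_1,\dots,K_m)$ be a $2$-link with spherical components in $S^4$, or in any integral homology $4$-sphere. Then $\mu(L)=\sum_i\mu(K_i)$.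
\end{theorem}

In particular the answer to the question is yes. An integral homology $4$-sphere has a unique spin structure, so the definition of $\mu$ makes sense there.

Let $N$ be a closed oriented spin $4$-manifold and $u\in H^1(N;\mathbb Z)=[N,S^1]$, with $S^1=\mathbb R/\mathbb Z$. A closed oriented hypersurface $V\subset N$ is \emph{dual to} $u$ if $V=h^{-1}(c)$ for a regular value $c$ of a map $h:N\to S^1$ representing $u$, oriented so that (positive normal, orientation of $V$) is the orientation of $N$. By the Pontryagin--Thom construction, $V$ is dual to $u$ if and only if its intersection number with every loop $\gamma$ is $u(\gamma)$; here a crossing in the direction of the positive normal counts $+1$. Such a $V$ inherits a spin structure from $N$. Let $R(V)\in\mathbb Z/16$ denote its Rochlin invariant.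

\begin{theorem}\label{thm:B}
Let $N$ be a closed connected oriented spin $4$-manifold with $H_2(N;\mathbb Z/2)=0$. Then $\rho(u):=R(V)$, for $V$ any hypersurface dual to $u$, is well defined, and $\rho:H^1(N;\mathbb Z)\to\mathbb Z/16$ is a homomorphism.
\end{theorem}

\begin{remark}[the hypothesis on $H_2$ cannot be dropped]\label{rem:T4}
Give $T^4$ the Lie spin structure, that of a translation-invariant framing. Let $x,y$ be part of a basis of $H^1(T^4;\mathbb Z)$. The linear subtori dual to $x$, $y$, $x+y$ are $3$-tori with the Lie spin structure, and $R(T^3_{\mathrm{Lie}})=8$. Since $8\ne 8+8$ in $\mathbb Z/16$, additivity fails.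

To see that $R(T^3_{\mathrm{Lie}})=8$, let $M$ be the complement of an open tubular neighborhood $S\times\mathrm{int}\,D^2$ of a regular fiber $S$ of the elliptic fibration on $\mathbb{CP}^2\#9\overline{\mathbb{CP}}{}^2$ with nodal singular fibers. Since $c_1$ is Poincar\'e dual to $S$, it vanishes on $M$, so $M$ is spin; its signature is $-8$ and $\partial M=S\times\partial D^2=T^3$. The induced spin structure on $T^3$ is Lie (nonbounding) in the fiber directions, because these are generated by vanishing cycles, which bound cores of $2$-handles with framing $-1$ relative to the fiber. It is also Lie in the direction of $\partial D^2$. Otherwise it would extend over $S\times D^2$, and $\mathbb{CP}^2\#9\overline{\mathbb{CP}}{}^2$ would be a closed spin $4$-manifold of signature $-8$, which is not divisible by $16$.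
\end{remark}

\subsection*{The idea of the proof}
By stabilization, Theorem~\ref{thm:B} reduces to proving $\rho(x+y)=\rho(x)+\rho(y)$ for a pair $x,y$ such that $f=(x,y):N\to T^2$ is onto on $\pi_1$ and $x\cup y=0$. We show that $f$ bounds a spin manifold over $T^2$. It follows that $N$ is obtained by surgery on embedded $2$-spheres in
\[
\Theta=(T^2\times S^2)\#k(S^2\times S^2).
\]
In $\Theta$, the class $u\in\{x,y,x+y\}$ is dual to a copy of $S^1\times S^2$, for which $R=0$. Hence $\rho(u)$ is minus the signature, modulo $16$, of a region $G_u$ in an infinite cyclic cover of $\Theta$; it lies between a lift of a hypersurface of $N$ and a translate of $S^1\times S^2$.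

The surgery spheres generate an isotropic submodule of $H_2$ of the $\mathbb Z^2$-cover of $\Theta$. Its saturation $L'$ turns out to be a Lagrangian \emph{direct summand} of a hyperbolic form over $\mathbb Q[\mathbb Z^2]$. Evaluating at unitary characters, $L'$ becomes a family of Lagrangian subspaces of $\mathbb C^{2k}$, parametrized by the torus $\hat T=\mathrm{Hom}(\mathbb Z^2,U(1))$. Such a family is the same thing as a map $\Psi:\hat T\to U(k)$. The signature of $G_u$ is the winding number of $\det\Psi$ along the circle $\{z^{u(\cdot)}\}\subset\hat T$. The circle for $x+y$ is homologous to the sum of the circles for $x$ and $y$, and winding numbers add.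

The assumption on $H_2(N)$ is used throughout: it makes $\rho$ well defined and permits the reduction to $x\cup y=0$ (Section~\ref{sec:rho}), it makes $f$ bound (Section~\ref{sec:bordism}), and it makes $L'$ Lagrangian and a direct summand (Sections~\ref{sec:cover} and~\ref{sec:lagrangian}). The last point is the most delicate: without it $\Psi$ would be defined on circles but not on the torus.

\subsection*{Conventions}
Boundaries are oriented by ``outward normal first''. Every closed spin $3$-manifold bounds a compact spin $4$-manifold, and closed spin $4$-manifolds have signature divisible by $16$ (Rochlin). So $R(V)=\sigma(W)\bmod16$, with $\partial W=V$, is well defined for possibly disconnected $V$. It is additive under disjoint unions, and $R(-V)=-R(V)$. If $G$ is a compact spin manifold with $\partial G=V'\sqcup(-V)$, then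
\begin{equation}\label{eq:Rsigma}
R(V')-R(V)=\sigma(G)\bmod 16 .
\end{equation}
For a continuous map $\delta:S^1\to\mathbb C\setminus\{0\}$ we write $\deg\delta$ for its winding number. The signature of a possibly degenerate symmetric or Hermitian form on a finite-dimensional space is that of the induced form on the quotient by the radical. The signature of a compact $4$-manifold is that of its intersection form on $H_2(\,\cdot\,;\mathbb Q)$.

\section{From links to closed 4-manifolds}\label{sec:links}

In this section we deduce Theorem~\ref{thm:A} from Theorem~\ref{thm:B}. Let $S$ be an integral homology $4$-sphere, $L=(K_1,\dots,K_m)\subset S$ a $2$-link and $X$ its exterior. The normal bundle of $K_i$ is trivial, since $[K_i]=0$. Its trivialization is unique up to homotopy, because two of them differ by a map $S^2\to SO(2)$. So $\partial\nu K_i=S^2\times S^1$ canonically up to isotopy. Let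
\[
N=X\cup\bigsqcup_{i=1}^m D^3\times S^1
\]
be the result of surgery on $L$. Near $K_i$ a Seifert hypersurface is a collar whose orientation is determined by that of $K_i$. So its intersection number with a small meridian $m_i$ depends only on the orientation of $m_i$, and we orient $m_i$ so that it is $+1$.

\begin{lemma}\label{lem:surgery}
$N$ is a closed connected spin manifold whose spin structure extends that of $X$; $H_1(N)=\mathbb Z^m$ with basis the meridians $m_i$; and $H_2(N;\mathbb Z)=H_2(N;\mathbb Z/2)=0$.
\end{lemma}
\begin{proof}
The spin structure on $X$ extends uniquely over each $D^3\times S^1$, because $H^1(D^3\times S^1;\mathbb Z/2)\to H^1(S^2\times S^1;\mathbb Z/2)$ is an isomorphism. By Alexander duality $H_2(X)\cong H^1(L)=0$ and $H_1(X)\cong H^2(L)=\mathbb Z^m$, with basis the meridians. In the Mayer--Vietoris sequence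
\[
0=H_2(X)\to H_2(N)\to H_1(\partial X)=\mathbb Z^m\to H_1(X)\oplus\mathbb Z^m\to H_1(N)\to0
\]
the third map sends the $i$-th generator to $(m_i,m_i)$ up to signs. It is injective with cokernel $\mathbb Z^m$ generated by the $m_i$. So $H_2(N)=0$ and $H_1(N)$ is as claimed. The universal coefficient theorem gives $H_2(N;\mathbb Z/2)=0$.
\end{proof}

Let $x_1,\dots,x_m\in H^1(N;\mathbb Z)$ be the basis dual to $m_1,\dots,m_m$.

\begin{lemma}\label{lem:seifert}
\emph{(a)} Seifert hypersurfaces of $L$ exist. Each of them, after an isotopy, closes up in $N$ to $\hat V\subset N$ with its given spin structure, and $\hat V$ is dual to $\sum x_i$.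

\emph{(b)} Each $K_i$ has a Seifert hypersurface $V_i\subset S$ disjoint from the other components of $L$ such that $\hat V_i\subset N$ is dual to $x_i$ and carries its given spin structure.
\end{lemma}
\begin{proof}
(a) Let $V$ be a Seifert hypersurface. For thin tubular neighborhoods it meets $\partial\nu K_i=S^2\times S^1$ in the graph of a map $S^2\to S^1$, which is null-homotopic. So we can isotope $V$ to meet it in $S^2\times pt$, and then add $D^3\times pt$. The result $\hat V$ has intersection number $1$ with every $m_i$. As the $m_i$ generate $H_1(N)$, it is dual to $\sum x_i$. Its spin structure induced from $N$ agrees on $V\cap X$ with the one induced from $S$, and the extension over the balls is unique.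

For existence, identify the factor $S^1$ of $\partial\nu K_i=S^2\times S^1$ with $\mathbb R/\mathbb Z$ so that $m_i$ is positively oriented. Choose $h:X\to S^1$ representing $\sum x_i|_X$, equal to the projection on each $\partial\nu K_i$, with regular value $0$. This is possible by homotopy extension, since the class restricts correctly to $\partial X$. Discard the closed components of $h^{-1}(0)$ and extend the others by collars to $L$; by the choice of the $m_i$ the boundary orientation is that of $L$. Every remaining component has nonempty boundary. If there is more than one, join them by tubes as in Section~\ref{sec:intro}; Alexander duality in $S$ shows as there that the complement is connected.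

(b) Let $i=1$. The class $x_1$ vanishes on $\partial\nu K_j$ for $j>1$. So we may choose $h:X\to S^1$ representing $x_1|_X$, equal to the projection on $\partial\nu K_1$, equal to a constant $\ne0$ on $\partial\nu K_j$ for $j>1$, and with regular value $0$. Let $V_1$ be the component of $h^{-1}(0)$ with nonempty boundary, extended by a collar to $K_1$. It is disjoint from the other $K_j$. So $\hat V_1$ has intersection numbers $1,0,\dots,0$ with $m_1,\dots,m_m$ and is dual to $x_1$. The spin structures agree as in (a).
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:A}, assuming Theorem \ref{thm:B}]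
By Lemmas~\ref{lem:surgery} and~\ref{lem:seifert}(a), $R(\hat V)=\rho(\sum x_i)$ for every Seifert hypersurface $V$ of $L$. So $\mu(L)$ is independent of $V$ and equals $\rho(\sum x_i)$. The same independence for the $2$-knot $K_i$ allows us to compute $\mu(K_i)$ from the $V_i$ of part (b), so $\mu(K_i)=\rho(x_i)$. As $\rho$ is a homomorphism, $\mu(L)=\sum\mu(K_i)$.
\end{proof}

The rest of the paper proves Theorem~\ref{thm:B}. From now on $N$ is a closed connected oriented spin $4$-manifold with $H_2(N;\mathbb Z/2)=0$. Since $H_2(N;\mathbb Z)\otimes\mathbb Z/2$ embeds in $H_2(N;\mathbb Z/2)$, the group $H^2(N;\mathbb Z)\cong H_2(N;\mathbb Z)$ is finite of odd order. In particular $H_2(N;\mathbb Q)=0$ and $\sigma(N)=0$.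

\section{The invariant $\rho$ and a reduction}\label{sec:rho}

If two disjoint hypersurfaces dual to $u$ bound a region $Q\subset N$, then they have the same Rochlin invariant. Indeed, $\sigma(Q)=0$, because the intersection form of $Q$ factors through $H_2(N;\mathbb Q)=0$. Two arbitrary dual hypersurfaces may intersect, so we join them by a chain in which consecutive ones are disjoint.

\begin{lemma}\label{lem:step}
Let $h,h':N\to S^1$ represent $u$ with $h'=h+\phi$, $\phi:N\to\mathbb R$, $|\phi|<\frac14$. Let $c,c'$ be regular values of $h,h'$ with real lifts such that $\kappa=c'-c\in(\frac14,\frac34)$. Then $R(h^{-1}(c))=R(h'^{-1}(c'))$.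
\end{lemma}
\begin{proof}
Let $V=h^{-1}(c)$, $V'=h'^{-1}(c')$, and let $\tilde h$ be a local real lift of $h$. At a common point of $V$ and $V'$ both $\tilde h-c$ and $\tilde h+\phi-c'$ would be integers, but their difference $\kappa-\phi$ lies in $(0,1)$. So $V\cap V'=\emptyset$. For the same reason the integer
\[
\lfloor\tilde h-c\rfloor-\lfloor\tilde h+\phi-c'\rfloor ,
\]
which does not depend on the local lift, is $0$ or $1$. In the positive normal direction it jumps by $+1$ across $V$ and by $-1$ across $V'$. So the closure $Q$ of the set where it equals $1$ is a compact codimension-$0$ submanifold with $\partial Q=V'\sqcup(-V)$. By \eqref{eq:Rsigma}, $R(V')-R(V)=\sigma(Q)=0$.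
\end{proof}

\begin{proposition}\label{prop:welldef}
$\rho(u)$ is well defined, and $\rho(ru)=r\rho(u)$ for integers $r\ge1$.
\end{proposition}
\begin{proof}
As $h^{-1}(c)=(h-c)^{-1}(0)$, we have to compare $h_0^{-1}(0)$ with $h_1^{-1}(0)$, where $0$ is a regular value of both maps and $h_1=h_0+\phi$ with $\phi:N\to\mathbb R$. Choose $K$ even with $|\phi|/K<\frac14$. Choose regular values of $h_0+\frac jK\phi$, $0\le j\le K$, as follows: $0$ for $j=0$ and $j=K$; near $0$ for the other even $j$; near $\frac12$ for odd $j$. Consecutive values have real lifts differing by approximately $\frac12$, so Lemma~\ref{lem:step} applies $K$ times. The last assertion follows by taking $r$ parallel copies.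
\end{proof}

It remains to prove $\rho(x+y)=\rho(x)+\rho(y)$ for $x,y\in H^1(N;\mathbb Z)$. We may improve the pair.

\begin{lemma}\label{lem:reduction}
It suffices to prove $\rho(x+y)=\rho(x)+\rho(y)$, for all $N$ as above, when $f=(x,y):N\to T^2$ is onto on $\pi_1$ and $x\cup y=0$ in $H^2(N;\mathbb Z)$.
\end{lemma}
\begin{proof}
Let $r$ be the exponent of $H^2(N;\mathbb Z)$; it is odd. Let $N^+=N\#(S^1\times S^3)\#(S^1\times S^3)$, let $e_1,e_2\in H^1(N^+)$ be the new generators, and put $x^+=rx+e_1$, $y^+=ry+e_2$. The manifold $N^+$ satisfies the hypotheses of Theorem~\ref{thm:B}. The loops $S^1\times pt$ show that $(x^+,y^+)$ is onto on $\pi_1$. Products of degree-one classes from different summands vanish, so $x^+\cup y^+=r^2\,x\cup y=0$. Adding disjoint copies of $pt\times S^3$, for which $R=0$, to dual hypersurfaces in $N$ shows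
\[
\rho(x^+)=r\rho(x),\qquad \rho(y^+)=r\rho(y),\qquad\rho(x^++y^+)=r\rho(x+y).
\]
As $r$ is a unit modulo $16$, additivity for $x^+,y^+$ implies additivity for $x,y$.
\end{proof}

\emph{From now on} $f=(x,y):N\to T^2$ is onto on $\pi_1$, $x\cup y=0$, and $r$ is an odd number with $rH^2(N;\mathbb Z)=0$.

\section{Signatures and winding numbers}\label{sec:winding}

Before the geometry we isolate the algebra at its end: a Lagrangian summand over the Laurent polynomials in one variable has a winding number, and this number is the signature of a finite-dimensional form.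

\subsection*{Setting}
Let $\Gamma=\mathbb Q[t^{\pm1}]$ with the involution $\bar t=t^{-1}$. Let $D=\Gamma^{2k}$ with standard basis $\varepsilon_1,\dots,\varepsilon_k,\varepsilon_1',\dots,\varepsilon_k'$ and the Hermitian hyperbolic form
\[
\lambda(\xi,\eta)=\xi^TA_0\bar\eta,\qquad \lambda(\varepsilon_i,\varepsilon_j')=\delta_{ij},\quad\lambda(\varepsilon_i,\varepsilon_j)=\lambda(\varepsilon_i',\varepsilon_j')=0 .
\]
Let $\langle\xi,\eta\rangle\in\mathbb Q$ be the constant term of $\lambda(\xi,\eta)$, a symmetric $\mathbb Q$-bilinear form. The coefficient of $t^j$ in $\lambda(\xi,\eta)$ is $\langle\xi,t^j\eta\rangle$, so the orthogonal complement of a $\Gamma$-submodule is the same for $\lambda$ and for $\langle\,,\rangle$. Put $D_{\ge n}=\bigoplus_{j\ge n}t^j\mathbb Q^{2k}$ and $D_{<n}=\bigoplus_{j<n}t^j\mathbb Q^{2k}$. Then $D=D_{<n}\oplus D_{\ge n}$ orthogonally for $\langle\,,\rangle$, and $D_{\ge n}^\perp=D_{<n}$.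

Let $\mathbb C^{2k}=U_+\oplus U_-$ be the decomposition into the $\pm1$ eigenspaces of $A_0$. The orthonormal bases $(\varepsilon_i\pm\varepsilon_i')/\sqrt2$ identify both with $\mathbb C^k$. The form $v^TA_0\bar w$ on $\mathbb C^{2k}$ becomes $v_+\cdot\bar w_+-v_-\cdot\bar w_-$.

\begin{lemma}\label{lem:graph}
A $k$-dimensional subspace of $\mathbb C^{2k}$ that is isotropic for $v^TA_0\bar w$ is the graph of a unique unitary map $U_+\to U_-$.
\end{lemma}
\begin{proof}
Isotropy gives $|v_+|=|v_-|$ for its elements. So the projection to $U_+$ is injective, hence an isomorphism by dimension, and $v_+\mapsto v_-$ is an isometry.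
\end{proof}

A \emph{Lagrangian summand} is a direct summand $\mathcal L'\subset D$ with $\mathcal L'^\perp=\mathcal L'$; its rank is $k$. For $|z|=1$ its evaluation $\mathcal L'(z)\subset\mathbb C^{2k}$ at $t=z$ is $k$-dimensional and isotropic, so it is the graph of a unitary matrix $\Psi(z)\in U(k)$. It depends continuously on $z$, and we define the \emph{winding number} of $\mathcal L'$ to be $\deg\det\Psi$.

\begin{lemma}\label{lem:adapted}
Let $\mathcal L'\subset D$ be a Lagrangian summand. There is $g\in GL_{2k}(\Gamma)$ preserving $\lambda$ such that $g\varepsilon_1,\dots,g\varepsilon_k$ is a basis of $\mathcal L'$.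
\end{lemma}
\begin{proof}
Let $D=\mathcal L'\oplus\mathcal C$; both summands are free, as $\Gamma$ is a principal ideal domain. The map $d\mapsto\lambda(\cdot,d)$ identifies $\mathcal C$ with the conjugate dual of $\mathcal L'$. It is injective because $\mathcal L'^\perp\cap\mathcal C=0$. It is onto because every functional on $\mathcal L'$ extends to $D$, hence is $\lambda(\cdot,d)$ for some $d\in D$, and the $\mathcal L'$-component of $d$ does not contribute. Take a basis $e_i$ of $\mathcal L'$ and the basis $c_j'$ of $\mathcal C$ with $\lambda(e_i,c'_j)=\delta_{ij}$. Put $s_{jl}=\lambda(c'_j,c'_l)=\bar s_{lj}$ and $c_j=c_j'-\frac12\sum_ls_{jl}e_l$. Then $\lambda(e_i,c_j)=\delta_{ij}$ and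
\[
\lambda(c_i,c_j)=s_{ij}-\tfrac12\bar s_{ji}-\tfrac12s_{ij}=0 .
\]
Let $g\varepsilon_i=e_i$ and $g\varepsilon_i'=c_i$.
\end{proof}

Let $g$ be as in Lemma~\ref{lem:adapted}. The entries of $g^{\pm1}$ are Laurent polynomials, so for given $n'$ we have $D_{\ge n}\subset gD_{\ge n'}$ for all large $n$. Then
\[
X:=gD_{\ge n'}\cap D_{<n}
\]
is finite-dimensional and $gD_{\ge n'}=X\oplus D_{\ge n}$. The space $X$ measures how far $g$ distorts the half-space $D_{\ge n'}$.

\begin{proposition}\label{prop:winding}
Let $\mathcal L'$ be a Lagrangian summand, let $g$ be as in Lemma~\ref{lem:adapted}, and let $n',n$ be integers with $D_{\ge n}\subset gD_{\ge n'}$. Then the signature of $\langle\,,\rangle$ on $X=gD_{\ge n'}\cap D_{<n}$ is the winding number of $\mathcal L'$.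
\end{proposition}

\begin{example}[$k=1$]\label{ex:smallest}
Let $w\in\mathbb Z$ and
\[
e=\tfrac12\bigl((t^w+1)\varepsilon+(t^w-1)\varepsilon'\bigr),\qquad c=\tfrac12\bigl((t^w-1)\varepsilon+(t^w+1)\varepsilon'\bigr).
\]
Since $(t^w+1)(t^{-w}-1)=t^{-w}-t^w$ and $(t^w-1)(t^{-w}+1)=t^w-t^{-w}$, we get $\lambda(e,e)=\lambda(c,c)=0$. Also $\lambda(e,c)=\frac14\bigl((2+t^w+t^{-w})+(2-t^w-t^{-w})\bigr)=1$. Moreover $e+c=t^w(\varepsilon+\varepsilon')$ and $e-c=\varepsilon-\varepsilon'$. So $e,c$ is a basis of $D$, and $\mathcal L'=\Gamma e$ is a Lagrangian summand, with $g\varepsilon=e$ and $g\varepsilon'=c$. In the basis $\varepsilon+\varepsilon'$, $\varepsilon-\varepsilon'$ the matrix $g$ is simply $\mathrm{diag}(t^w,1)$.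

\emph{Winding number.} The vector $2e(z)$ has coordinate $\frac{(z^w+1)+(z^w-1)}{\sqrt2}=\sqrt2z^w$ in $U_+$ and $\frac{(z^w+1)-(z^w-1)}{\sqrt2}=\sqrt2$ in $U_-$. So $\Psi(z)=z^{-w}$ has degree $-w$.

\emph{Signature.} Take $n'=0$. Then $gD_{\ge0}=\bigoplus_{j\ge w}\mathbb Q\,t^j(\varepsilon+\varepsilon')\oplus\bigoplus_{j\ge0}\mathbb Q\,t^j(\varepsilon-\varepsilon')$. If $w\ge0$, we may take $n=w$, and $X$ is spanned by $t^j(\varepsilon-\varepsilon')$ for $0\le j<w$; it is negative definite and $\sigma(X)=-w$. If $w<0$, we may take $n=0$, and $X$ is spanned by $t^j(\varepsilon+\varepsilon')$ for $w\le j<0$; it is positive definite and again $\sigma(X)=-w$.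

\emph{Additivity.} Now start with two variables. Replace $t^w$ by a monomial $m\in\mathbb Z^2$ in the formula for $e$. The resulting Lagrangian over $\mathbb Q[\mathbb Z^2]$ corresponds to the map $\alpha\mapsto\alpha(m)^{-1}$ from $\mathrm{Hom}(\mathbb Z^2,U(1))$ to $U(1)$. A homomorphism $u:\mathbb Z^2\to\mathbb Z$ specializes it to the example above with $w=u(m)$. The signature $-u(m)$ is additive in $u$, because all three Lagrangians, for $x$, $y$ and $x+y$, come from one map on a $2$-torus. Theorem~\ref{thm:B} will be proved in exactly this way.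
\end{example}

The proof of Proposition~\ref{prop:winding} uses Toeplitz operators. Let $H^2(\mathbb C^k)\subset L^2(S^1;\mathbb C^k)$ be the Hardy space of functions with vanishing negative Fourier coefficients, and $P$ the orthogonal projection onto it. For continuous $\Phi:S^1\to GL_k(\mathbb C)$ the operator $T_\Phi v=P(\Phi v)$ on $H^2(\mathbb C^k)$ is Fredholm of index $-\deg\det\Phi$ (Gohberg--Krein). For instance, $\Phi=z$, $k=1$ gives the shift, of index $-1$. The idea is to read off the numbers of positive and negative squares of the form on $X$ as indices of two such operators.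

\begin{proof}[Proof of Proposition \ref{prop:winding}]
\emph{Blocks.} Tensor with $\mathbb C$ and write $g_{\pm\pm}$ for the blocks of $g$ with respect to $U_+\oplus U_-$ (so $g_{+-}:U_-\to U_+$). Let $J_0=\mathrm{diag}(1,-1)$. On $|t|=1$ we have $g^*J_0g=J_0$, hence $g^{-1}=J_0g^*J_0$ and $gJ_0g^*=J_0$. The first identity gives
\[
g_{++}^*g_{++}=1+g_{-+}^*g_{-+},\qquad g_{--}^*g_{--}=1+g_{+-}^*g_{+-},
\]
so $g_{++}(t)$ and $g_{--}(t)$ are invertible. We claim
\begin{equation}\label{eq:sigX}
\sigma(X)=\deg\det g_{--}-\deg\det g_{++}.
\end{equation}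

\emph{Two decompositions.} Let $\mathcal H=L^2(S^1;\mathbb C^{2k})$. Let $\mathcal H_{\ge n}=t^nH^2(\mathbb C^{2k})$, the closure of $D_{\ge n}\otimes\mathbb C$, and let $P_{\ge n}$ be the projection onto it (and likewise with values in $U_+$). With normalized measure on $S^1$ the form extends to $\langle\xi,\eta\rangle=\int(\xi_+\cdot\bar\eta_+-\xi_-\cdot\bar\eta_-)$. Multiplication by $g$ is an invertible operator on $\mathcal H$ preserving this form. From now on $X$ denotes $X\otimes\mathbb C$. Taking closures in $gD_{\ge n'}=X\oplus D_{\ge n}$ gives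
\[
\mathcal K:=g\mathcal H_{\ge n'}=X\oplus\mathcal H_{\ge n},
\]
orthogonally both in $L^2$ and for $\langle\,,\rangle$, since $X\subset D_{<n}\otimes\mathbb C$. The form is nondegenerate on $\mathcal H_{\ge n'}$, hence on $\mathcal K$, hence on $X$. Let $X=X_+\oplus X_-$ be a form-orthogonal decomposition into a positive and a negative definite subspace, $d_\pm=\dim X_\pm$. Put
\begin{align*}
\mathcal P_1&=g(t^{n'}H^2(U_+)), & \mathcal N_1&=g(t^{n'}H^2(U_-)),\\
\mathcal P_2&=X_+\oplus t^nH^2(U_+), & \mathcal N_2&=X_-\oplus t^nH^2(U_-).
\end{align*}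
For $i=1,2$ we have $\mathcal K=\mathcal P_i\oplus\mathcal N_i$, orthogonally for the form, which is uniformly positive on $\mathcal P_i$ and uniformly negative on $\mathcal N_i$. Let $\pi:\mathcal K\to\mathcal P_2$ be the projection along $\mathcal N_2$.

\emph{$\pi|_{\mathcal P_1}:\mathcal P_1\to\mathcal P_2$ is an isomorphism.} For $\eta\in\mathcal P_1$ we have $a\|\eta\|^2\le\langle\eta,\eta\rangle\le\langle\pi\eta,\pi\eta\rangle\le b\|\pi\eta\|^2$ with constants $a,b>0$, since $\eta-\pi\eta\in\mathcal N_2$. So $\pi|_{\mathcal P_1}$ is injective with closed range. The form is an equivalent inner product on $\mathcal P_2$. So if $\pi|_{\mathcal P_1}$ is not onto, some $0\ne v\in\mathcal P_2$ is form-orthogonal to $\pi\mathcal P_1$. As $\langle v,\eta\rangle=\langle v,\pi\eta\rangle$, $v$ is orthogonal to $\mathcal P_1$, so $v\in\mathcal N_1$ and $\langle v,v\rangle\le0$. This contradicts $0\ne v\in\mathcal P_2$.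

\emph{Index.} The projection $\mathcal P_2\to t^nH^2(U_+)$ is onto with kernel $X_+$. Hence the composite
\[
t^{n'}H^2(U_+)\xrightarrow{\ g\ }\mathcal P_1\xrightarrow{\ \pi\ }\mathcal P_2\to t^nH^2(U_+)
\]
is Fredholm of index $d_+$. It takes $v$ to the $U_+$-part of the $\mathcal H_{\ge n}$-component of $gv\in X\oplus\mathcal H_{\ge n}$. This sum is $L^2$-orthogonal, so the composite is $v\mapsto P_{\ge n}(g_{++}v)$. Up to multiplication by $t^{n'}$ and $t^{-n}$ this is the Toeplitz operator with symbol $t^{n'-n}g_{++}$, so $d_+=k(n-n')-\deg\det g_{++}$. The same argument for the negative of the form, with $U_+$ and $U_-$ exchanged, gives $d_-=k(n-n')-\deg\det g_{--}$. Subtracting gives \eqref{eq:sigX}.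

\emph{Winding number.} The span of the $\varepsilon_i$ is the graph of the identity $U_+\to U_-$. So $\mathcal L'(z)$ consists of the vectors $\bigl((g_{++}+g_{+-})v,\,(g_{-+}+g_{--})v\bigr)$, $v\in\mathbb C^k$, i.e.
\[
\Psi(z)=(g_{-+}+g_{--})(g_{++}+g_{+-})^{-1}.
\]
The identity $gJ_0g^*=J_0$ gives $g_{++}g_{++}^*=1+g_{+-}g_{+-}^*$ and $g_{--}g_{--}^*=1+g_{-+}g_{-+}^*$. So $\|g_{+-}^*w\|<\|g_{++}^*w\|$ and $\|g_{-+}^*w\|<\|g_{--}^*w\|$ for $w\ne0$. Therefore $g_{++}+sg_{+-}$ and $g_{--}+sg_{-+}$ have injective adjoints, hence are invertible, for $0\le s\le1$. Letting $s$ run from $1$ to $0$ we get $\deg\det\Psi=\deg\det g_{--}-\deg\det g_{++}=\sigma(X)$.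
\end{proof}

\section{The map $f$ bounds}\label{sec:bordism}

\begin{proposition}\label{prop:bordism}
$[N,f]=0$ in $\Omega_4^{spin}(T^2)$.
\end{proposition}

We use the Atiyah--Hirzebruch filtration. Let $F_p(Z)\subset\Omega_4^{spin}(Z)$ be the image of the bordism group of the $p$-skeleton of $Z$. Then $F_p/F_{p-1}$ is naturally a subquotient of $H_p(Z;\Omega^{spin}_{4-p})$, and $F_3(Z)$ is the kernel of $[M,\phi]\mapsto\phi_*[M]\in H_4(Z;\mathbb Z)$. The groups $\Omega_q^{spin}$ for $q=0,\dots,4$ are $\mathbb Z,\mathbb Z/2,\mathbb Z/2,0,\mathbb Z$, the last one detected by the signature. For $Z=T^2$ the obstructions to the vanishing of $[N,f]$ are therefore $\sigma(N)$, which is $0$, and an element of a subquotient of $H_2(T^2;\Omega_2^{spin})=\mathbb Z/2$. To kill the latter we lift $f$ through a tower of circle bundles $Y\to H\to T^2$, each chosen so that one step of the filtration becomes zero. A map lifts to the total space of an oriented circle bundle if and only if it pulls the Euler class back to $0$, because then the pulled-back bundle has a section.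

\begin{proof}
\emph{The space $H$.} Let $a,b$ be the standard basis of $H^1(T^2;\mathbb Z)$, and $\pi:H\to T^2$ the circle bundle with Euler class $ab$. As $f^*(ab)=x\cup y=0$, $f$ lifts to $N\to H$. As $\pi^*(ab)=0$, also modulo $2$, the dual map $H_2(H;\mathbb Z/2)\to H_2(T^2;\mathbb Z/2)$ is zero. In the Gysin sequence
\[
0\to H^1(T^2)\xrightarrow{\pi^*}H^1(H)\to H^0(T^2)\xrightarrow{\cup ab}H^2(T^2)
\]
the last map is injective, so $\pi^*$ is an isomorphism on $H^1$ and $\beta=\pi^*b$ is primitive. By Poincar\'e duality there is $v\in H^2(H;\mathbb Z)$ such that $\beta\cup v$ generates $H^3(H;\mathbb Z)$.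

\emph{The space $Y$.} Let $Y\to H$ be the circle bundle with Euler class $rv$. Since $rH^2(N;\mathbb Z)=0$, the map $N\to H$ lifts to $\bar f:N\to Y$. Since $r$ is odd, $\beta\cup rv$ generates $H^3(H;\mathbb Z/2)=\mathbb Z/2$, and it becomes zero in $Y$. So $H_3(Y;\mathbb Z/2)\to H_3(H;\mathbb Z/2)$ is zero.

\emph{$\bar f$ has degree zero.} $Y$ is a closed oriented connected $4$-manifold with Euler characteristic $0$. By the Gysin sequence $b_1(Y)\ge b_1(H)=2$, so $b_2(Y)=2b_1(Y)-2>0$. Hence there are $\alpha,\alpha'\in H^2(Y;\mathbb Z)$ with $\langle\alpha\cup\alpha',[Y]\rangle\ne0$. As $\bar f^*\alpha$ is torsion, $\deg\bar f\cdot\langle\alpha\cup\alpha',[Y]\rangle=\langle\bar f^*\alpha\cup\bar f^*\alpha',[N]\rangle=0$. So $\deg\bar f=0$ and $\bar f_*[N]=0$.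

\emph{Descending the filtration.} We have $[N,\bar f]\in F_3(Y)$. Since $H_3(Y;\mathbb Z/2)\to H_3(H;\mathbb Z/2)$ vanishes, its image in $\Omega^{spin}_4(H)$ lies in $F_2(H)$. Since $H_2(H;\mathbb Z/2)\to H_2(T^2;\mathbb Z/2)$ vanishes, $[N,f]\in F_1(T^2)$. As $\Omega_3^{spin}=0$, $F_1(T^2)=F_0(T^2)$ is the image of $\Omega_4^{spin}$, detected by the signature. Since $\sigma(N)=0$, $[N,f]=0$.
\end{proof}

\section{A cobordism to $T^2\times S^2$}\label{sec:cobordism}

\subsection*{The cobordism}

\begin{lemma}\label{lem:W}
There are a compact connected spin cobordism $W^5$ from $\Theta_0=T^2\times S^2$ to $N$ and a map $F:W\to T^2$ extending $f$ such that $F_*:\pi_1(W)\to\mathbb Z^2$ is an isomorphism, $F|_{\Theta_0}$ is homotopic to the projection, $\pi_1(\Theta_0)\to\pi_1(W)$ is an isomorphism and $\pi_1(N)\to\pi_1(W)$ is onto.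
\end{lemma}
\begin{proof}
By Proposition~\ref{prop:bordism} there are a compact spin $5$-manifold $P$ with $\partial P=N$ and $F:P\to T^2$ extending $f$. Keep only the component containing $N$. As $f_*$ is onto, so is $F_*$ on $\pi_1(P)$. Since $\mathbb Z^2$ is finitely presented, the kernel of $F_*$ is the normal closure of finitely many elements. Surgery on interior circles representing them, with framings to which the spin structure extends, makes $F_*:\pi_1(P)\to\mathbb Z^2$ an isomorphism; $F$ extends because the images of the circles are null-homotopic in $T^2$.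

Map the two generating loops of $T^2$ to loops in $P$ that correspond to them under $F_*$. These commute, so we get $j:T^2\to\mathrm{int}\,P$ with $Fj\simeq\mathrm{id}$, which we make an embedding by general position. Its normal bundle is oriented of rank $3$ with $w_2=0$, hence trivial. Put $W=P\setminus\mathrm{int}(T^2\times D^3)$. Removing a submanifold of codimension $3$ does not change $\pi_1$, and $F|_{T^2\times D^3}$ is homotopic to the projection as $Fj\simeq\mathrm{id}$. The remaining claims follow.
\end{proof}

\begin{lemma}\label{lem:handles}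
$W$ is obtained from $\Theta_0\times I$ by attaching $2$-handles and then $3$-handles.
\end{lemma}
\begin{proof}
This is a case of a theorem of Wall \cite{Wall}: if $(W^m,M)$ is $s$-connected and $s\le m-4$, handles of index $\le s$ can be avoided. Here is the argument for $m=5$, $s=1$. Take a handle decomposition of $W$ on $\Theta_0$ and cancel the $0$-handles. Let $M_1,M_2$ be the upper levels after the $1$- and the $2$-handles. Let $h$ be a $1$-handle. There is an embedded circle $\alpha\subset M_1$ that runs once over $h$, meets its belt sphere once transversally, and otherwise stays in the part of $\Theta_0$ outside the attaching regions of the $1$-handles. In particular $\alpha$ is disjoint from the other belt spheres, and by general position it is disjoint from the attaching circles of the $2$-handles. As $\pi_1(\Theta_0)\to\pi_1(W)$ is onto, we may choose the part of $\alpha$ in $\Theta_0$ so that $\alpha$ is null-homotopic in $W$.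

Now regard $\alpha$ as a circle in $M_2$. On both sides of $M_2$ the manifold $W$ is obtained by attaching handles of index $\ge3$ (below $M_2$ these are the duals of the $2$- and $1$-handles). So $\pi_1(M_2)\to\pi_1(W)$ is an isomorphism, and $\alpha$ is null-homotopic in the $4$-manifold $M_2$, hence isotopic to a small unknotted circle. Therefore we can insert at $M_2$ a canceling pair of a $2$-handle and a $3$-handle with the $2$-handle attached along $\alpha$. As $\alpha$ avoids the attaching circles of the other $2$-handles and the belt spheres of the other $1$-handles, this $2$-handle can be attached directly after the $1$-handles, and it cancels $h$. Thus $h$ has been traded for a $3$-handle. Repeating this removes all $1$-handles.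

Since $\pi_1(N)\to\pi_1(W)$ is onto, the same procedure from the side of $N$ cancels the $5$-handles and trades each $4$-handle for a $2$-handle. It creates no new $0$- or $1$-handles.
\end{proof}

\subsection*{The middle level}
Attaching $3$-handles does not change $\pi_1$, so $\pi_1(\Theta_0)\to\pi_1(\Theta_0\times I\cup\{2\text{-handles}\})=\pi_1(W)$ is an isomorphism. Hence the attaching circles of the $2$-handles are null-homotopic in $\Theta_0$. In a $4$-manifold a generic homotopy of circles is an isotopy, so they form a trivial link in a ball $B\subset\Theta_0$. Each attaching circle has two framings up to homotopy. Since $W$ is spin, the framing is the one to which the spin structure extends, and the level after the $2$-handles is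
\[
\Theta=(\Theta_0\setminus\mathrm{int}\,B)\cup E\cong(T^2\times S^2)\#k(S^2\times S^2),\qquad E=k(S^2\times S^2)\setminus\text{open ball}.
\]
Inserting a canceling pair of a $2$- and a $3$-handle if necessary, we may assume $k\ge1$. The $3$-handles show that $N$ is obtained from $\Theta$ by surgery on disjoint framed $2$-spheres $b_1,\dots,b_s$. Dually, $\Theta$ is obtained from $N$ by surgery on framed circles $\gamma_1,\dots,\gamma_s$. They bound disks in $W$ (the cocores of the $3$-handles), so $f(\gamma_i)$ is null-homotopic. Let
\[
N^\circ=N\setminus\bigcup\nu\gamma_i=\Theta\setminus\bigcup\nu b_i .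
\]
As $N^\circ\times I\subset W$, the spin structures of $N$ and $\Theta$ agree on $N^\circ$.

\subsection*{Maps to the torus}
Homotope $f$ to be constant, with value $*$, near each $\nu\gamma_i$. Let $f_\Theta:\Theta\to T^2$ be $f$ on $N^\circ$ and $*$ on $\bigcup\nu b_i$. Choose $B$ so that it projects into a small disk $\Delta\subset T^2$. Let $\mathrm{pr}:\Theta\to T^2$ be the projection outside $E$, extended over $E$ by a map into $\Delta$.

\begin{lemma}\label{lem:maps}
$f_\Theta\simeq F|_\Theta\simeq\mathrm{pr}$.
\end{lemma}
\begin{proof}
Maps to $T^2$ are classified up to homotopy by their effect on $H_1$. The map $H_1(N^\circ)\to H_1(\Theta)$ is onto by van Kampen. On $N^\circ$ both $f_\Theta$ and $F|_\Theta$ are homotopic to $F|_N$: the former because $f\simeq F|_N$ on $N$, the latter through $N^\circ\times I\subset W$. This gives the first homotopy. For the second, $H_1(\Theta_0\setminus B)\to H_1(\Theta)$ is an isomorphism. Along $(\Theta_0\setminus B)\times I\subset W$ we see that $F|_\Theta$ is homotopic on $\Theta_0\setminus B$ to $F|_{\Theta_0}$, which is homotopic to the projection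 by Lemma~\ref{lem:W}.
\end{proof}

Identify $\pi_1(T^2)=\mathbb Z^2$ and let $u\in\{x,y,x+y\}\subset\mathrm{Hom}(\mathbb Z^2,\mathbb Z)$, where now $x,y$ are the coordinate functions. Let $\tilde u:\mathbb R^2\to\mathbb R$ be the linear extension and $\bar u:T^2\to S^1$ the induced map. Put
\[
V_u=(\bar uf_\Theta)^{-1}(c),\qquad c\ne\bar u(*)\text{ a regular value}.
\]
Then $V_u\subset N^\circ$ is dual to $u$ both in $N$ and in $\Theta$, with the same spin structure, so $\rho(u)=R(V_u)$. On the other hand, choose $c_u\notin\bar u(\Delta)$ and put
\[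
V_u^{std}=(\bar u\,\mathrm{pr})^{-1}(c_u)=C_u\times S^2,\qquad C_u=\bar u^{-1}(c_u).
\]
Here $C_u\subset T^2$ is one circle because $u$ is primitive. Both spin structures of $S^1\times S^2$ extend over $S^1\times D^3$, so $R(V_u^{std})=0$.

\subsection*{Comparison in the infinite cyclic cover}
The hypersurfaces $V_u$ and $V_u^{std}$ are both dual to $u$ in $\Theta$. Far apart lifts of them to an infinite cyclic cover are disjoint and bound a region, whose signature is the difference of the Rochlin invariants.

Let $\tilde\Theta\to\Theta$ be the $\mathbb Z^2$-cover, and let $\tilde f_\Theta,\widetilde{\mathrm{pr}}:\tilde\Theta\to\mathbb R^2$ be equivariant lifts. Fix a lift $\tilde E$ of $E$ and a lift $\tilde*\in\mathbb R^2$ of $*$. Let $\Theta_u^\infty=\tilde\Theta/\ker u$, with deck generator $t$. Let $\tilde h,\tilde h^{std}:\Theta_u^\infty\to\mathbb R$ be induced by $\tilde u\tilde f_\Theta$ and by $\tilde u\,\widetilde{\mathrm{pr}}-\tilde c_u$, where $\tilde c_u$ is the lift of $c_u$ for which $0<\tilde h^{std}<1$ on the image of $\tilde E$; it exists because $c_u\notin\bar u(\Delta)$. Both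 functions are proper and increase by $1$ under $t$. So $\tilde h-\tilde h^{std}$ is bounded, being induced by a function on the compact manifold $\Theta$. Let $\tilde c$ be the lift of $c$ with
\begin{equation}\label{eq:heights}
\tilde c<\tilde u(\tilde*)<\tilde c+1 ,
\end{equation}
and put $\Theta_+=\{\tilde h\ge\tilde c\}$, $\Theta_-=\{\tilde h\le\tilde c\}$. We identify $V_u$ with its lift $\{\tilde h=\tilde c\}$ and $V_u^{std}$ with its lift $\{\tilde h^{std}=0\}$. For $n$ large,
\[
G_u=\Theta_+\cap\{\tilde h^{std}\le n\}
\]
is a compact spin manifold with $\partial G_u=t^nV_u^{std}\sqcup(-V_u)$; see Figure~\ref{fig:G}. By \eqref{eq:Rsigma},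
\begin{equation}\label{eq:rhoG}
\rho(u)=-\sigma(G_u)\bmod16\qquad(n\text{ large}).
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\fill[gray!20] (2.3,0) .. controls (1.2,0.7) and (3.8,1.3) .. (2.6,2) -- (6,2) -- (6,0) -- cycle;
\draw (0,0)--(8,0);
\draw (0,2)--(8,2);
\foreach \j in {1,...,7} \draw[dashed,gray] (\j,0)--(\j,2);
\foreach \j in {0,...,7} \draw (\j+0.5,1) circle (0.2);
\draw[thick] (2.3,0) .. controls (1.2,0.7) and (3.8,1.3) .. (2.6,2);
\draw[thick] (6,0)--(6,2);
\node[above] at (2.6,2) {$V_u$};
\node[above] at (6,2) {$t^nV_u^{std}$};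
\node at (4.5,0.4) {$G_u$};
\end{tikzpicture}
\caption{The infinite cyclic cover $\Theta_u^\infty$. The function $\tilde h^{std}$ increases to the right; dashed lines are the translates of the standard hypersurface $S^1\times S^2$, and circles are the translates of $E$, which carry $H_2$ modulo $[S^2]$. The hypersurface $V_u$, which comes from $N$, may run through several translates of $E$. The shaded region $G_u$ lies between $V_u$ and a far translate of the standard hypersurface.}
\label{fig:G}
\end{figure}

It remains to prove $\sigma(G_{x+y})=\sigma(G_x)+\sigma(G_y)$, where each $G_u$ is formed with a sufficiently large $n$, which may depend on $u$.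

\section{The first homology of the $\mathbb Z^2$-cover of $N$}\label{sec:cover}

Let $\Lambda=\mathbb Q[\mathbb Z^2]$ with the involution $\bar g=g^{-1}$ and the augmentation $\mathrm{aug}:\Lambda\to\mathbb Q$. Let $\tilde N\to N$ be the $\mathbb Z^2$-cover given by $f$, which is connected, and put
\[
A=H_1(\tilde N;\mathbb Q).
\]
To show that the Lagrangian of Section~\ref{sec:lagrangian} is a direct summand we need $A$ to have projective dimension at most $1$ over the two-dimensional ring $\Lambda$. The obstruction would be submodules of finite dimension over $\mathbb Q$. For $N=(S^1\times S^3)\#(S^1\times S^3)$ and the standard $f$, $A$ is $H_1$ of the square grid in the plane, which is $\Lambda$ (generated by the boundary of one square); there are none. For $N=T^2\times\Sigma$, with $\Sigma$ a surface of positive genus and $f$ the projection, $A=H_1(\Sigma;\mathbb Q)$ is itself finite-dimensional. Of course $H_2(N;\mathbb Q)\ne0$ in this case.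

\subsection*{Coefficients}
Let $C_*$ be the finite free cellular $\Lambda$-complex of $\tilde N$. For a $\Lambda$-module $M$ put $H^*(N;M)=H^*(\mathrm{Hom}_\Lambda(C_*,M))$; as $\Lambda$ is commutative, this is a $\Lambda$-module through the action on $M$. Poincar\'e duality gives $H^i(N;\Lambda)\cong H_{4-i}(\tilde N;\mathbb Q)$ up to the involution. Note that $H^*(N;\Lambda)$ is the compactly supported rational cohomology of $\tilde N$. With $\mathbb F=\mathbb Q^{\mathbb Z^2}$, the module of all functions on $\mathbb Z^2$ with translation action, $H^*(N;\mathbb F)$ is the ordinary cohomology of $\tilde N$.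

\begin{lemma}\label{lem:p}
There is $p\in\Lambda$ with $p=\bar p$ and $\mathrm{aug}(p)=1$ that kills $H_2(\tilde N;\mathbb Q)$ and $H^2(N;\Lambda)$.
\end{lemma}
\begin{proof}
Let $\mathfrak m=\ker(\mathrm{aug})$ and localize $C_*$ at $\mathfrak m$, keeping the notation $C_*$. The complex $C_*/\mathfrak mC_*$ has homology $H_*(N;\mathbb Q)$, and $H_2(N;\mathbb Q)=0$. Let $I\subset C_2$ be spanned by the boundaries of elements of $C_3$ chosen so that these boundaries form, modulo $\mathfrak m$, a basis of $\mathrm{im}\,d_3=\ker d_2$. Let $J\subset C_2$ be spanned by elements whose images under $d_2$ form, modulo $\mathfrak m$, a basis of $\mathrm{im}\,d_2$. Then $I+J=C_2$ modulo $\mathfrak m$, hence $I+J=C_2$ by Nakayama's lemma. The images under $d_2$ of the generators of $J$ are independent modulo $\mathfrak m$, so they are part of a basis of the free module $C_1$, and $d_2|_J$ is injective. As $I\subset\ker d_2$, we get $\ker d_2=I+(\ker d_2\cap J)=I\subset\mathrm{im}\,d_3$. So $H_2(\tilde N;\mathbb Q)_{\mathfrak m}=0$. As $H_2(\tilde N;\mathbb Q)$ is finitely generated, it is killed by some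 $p_0\notin\mathfrak m$, which we scale to have $\mathrm{aug}(p_0)=1$. Take $p=p_0\bar p_0$ and use duality for $H^2(N;\Lambda)$.
\end{proof}

\begin{proposition}\label{prop:nofinite}
$A$ has no nonzero $\Lambda$-submodule of finite dimension over $\mathbb Q$.
\end{proposition}

By duality we may work in $H^3(N;\Lambda)$, the compactly supported cohomology of $\tilde N$. The idea is this. A class $c$ in a finite-dimensional submodule is killed by a polynomial in $t_1$ alone and by one in $t_2$ alone. So it becomes trivial when supports are allowed to go to infinity in any of the four coordinate directions. We shall deduce that $c$ is the product of an ordinary class with $\tau=f^*\theta$, where $\theta$ is a compactly supported class of the plane. But $\tau\in H^2(N;\Lambda)$ is invariant under $\mathbb Z^2$ and killed by $p$, hence zero.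

\begin{proof}
Let $M\subset H^3(N;\Lambda)$ be a finite-dimensional submodule and $c\in M$. We show $c=0$.

\emph{Coordinates.} Choose a basis $t_1,t_2$ of $\mathbb Z^2$ such that no irreducible factor of $p$ has as Newton polygon a segment parallel to the $t_1$-direction; this excludes finitely many directions. The irreducible factors of a nonzero $\varphi(t_1)\in\mathbb Q[t_1^{\pm1}]$ all have such a Newton polygon, so $p$ is coprime in $\Lambda$ to every such $\varphi(t_1)$. Consider the following submodules of $\mathbb F$, where $(v_1,v_2)$ are the coordinates on $\mathbb Z^2$: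
\begin{itemize}
\item $\Lambda$, the finitely supported functions;
\item $\Lambda_\infty$, the functions with finite support on each column $\{v_1\}\times\mathbb Z$;
\item $\Lambda_+$, $\Lambda_-$, those functions in $\Lambda_\infty$ that vanish for $v_1\ll0$, resp.\ $v_1\gg0$;
\item $K_+$, $K_-$, the functions that on each column vanish for $v_2\ll0$, resp.\ $v_2\gg0$, with a bound depending on the column.
\end{itemize}
Cutting a function into two halves shows that the sequences
\[
0\to\Lambda\to\Lambda_+\oplus\Lambda_-\to\Lambda_\infty\to0,\qquad 0\to\Lambda_\infty\to K_+\oplus K_-\to\mathbb F\to0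
\]
are exact; let $\delta_1,\delta_2$ be their connecting maps, in the cohomology of $N$ and of $T^2$. A nonzero $\varphi(t_1)$ acts invertibly on $\Lambda_+=\mathbb Q[t_2^{\pm1}]((t_1))$ and on $\Lambda_-=\mathbb Q[t_2^{\pm1}]((t_1^{-1}))$. A nonzero $\chi(t_2)$ acts invertibly on $K_+=\prod_{v_1}\mathbb Q((t_2))$ and on $K_-=\prod_{v_1}\mathbb Q((t_2^{-1}))$. The same holds on cohomology with these coefficients.

\emph{First step: $c=\delta_1c_1$ with $\varphi c_1=0$.} As $M$ is finite-dimensional, there are nonzero $\varphi(t_1),\chi(t_2)$ annihilating $M$. Since $\varphi c=0$ and $\varphi$ is invertible on $H^3(N;\Lambda_\pm)$, $c$ dies there. So $c=\delta_1c_1$ with $c_1\in H^2(N;\Lambda_\infty)$. As $\delta_1(\varphi c_1)=\varphi c=0$, $\varphi c_1$ is the image of a pair in $H^2(N;\Lambda_+)\oplus H^2(N;\Lambda_-)$, which we can write as $\varphi\cdot(a_+',a_-')$. Subtracting the image of $(a'_+,a'_-)$ from $c_1$, we may assume $\varphi c_1=0$.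

\emph{Second step: $c_1$ is killed by a polynomial in $t_2$.} As $\delta_1(\chi c_1)=\chi c=0$, $\chi c_1$ is the image of some $(a_+,a_-)\in H^2(N;\Lambda_+)\oplus H^2(N;\Lambda_-)$. From $\varphi\chi c_1=0$ it follows that $(\varphi a_+,\varphi a_-)$ is the image of some $d\in H^2(N;\Lambda)$. By Lemma~\ref{lem:p}, $pd=0$, so $\varphi pa_\pm=0$, hence $pa_\pm=0$ and $p\chi c_1=0$. The elements $\varphi(t_1)$ and $p$ are coprime in $\Lambda$, hence, by Gauss's lemma, in the principal ideal domain $\mathbb Q(t_2)[t_1^{\pm1}]$. Clearing denominators, the ideal $(\varphi,p)\subset\Lambda$ contains some nonzero $s(t_2)$. So $s\chi c_1=0$, where $s\chi$ is a nonzero Laurent polynomial in $t_2$.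

\emph{Third step: $c=\tau\cup\omega$.} Since $s\chi$ acts invertibly on $H^2(N;K_\pm)$, $c_1$ dies there. So $c_1=\delta_2\omega$ with $\omega\in H^1(N;\mathbb F)$, and $c=\delta_1\delta_2\omega$. All the modules above are closed under pointwise multiplication by $\mathbb F$, and this multiplication is $\mathbb Z^2$-equivariant. So cup product on the right with $\omega$ is defined and commutes with $\delta_1,\delta_2$. Let $1\in H^0(T^2;\mathbb F)$ be the constant function. Then $\omega=f^*1\cup\omega$, hence
\[
c=\tau\cup\omega,\qquad\tau=f^*\theta\in H^2(N;\Lambda),\qquad\theta=\delta_1\delta_21\in H^2(T^2;\Lambda).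
\]

\emph{Last step: $\tau=0$.} $H^2(T^2;\Lambda)\cong H_0(T^2;\Lambda)=\mathbb Q$ has trivial $\mathbb Z^2$-action. So $p\theta=\mathrm{aug}(p)\theta=\theta$ and $\tau=p\tau\in pH^2(N;\Lambda)=0$. Hence $c=0$.
\end{proof}

\begin{corollary}\label{cor:pd}
The $\Lambda$-module $A$ has projective dimension at most $1$.
\end{corollary}
\begin{proof}
$A$ is finitely generated, so it suffices to bound the projective dimension of $A_{\mathfrak n}$ for every maximal ideal $\mathfrak n$. By the Nullstellensatz $\Lambda/\mathfrak n$ is finite-dimensional over $\mathbb Q$, so $\mathrm{Hom}_\Lambda(\Lambda/\mathfrak n,A)=0$ by Proposition~\ref{prop:nofinite}. Thus $A_{\mathfrak n}$ is zero or has depth at least $1$. As $\Lambda_{\mathfrak n}$ is regular of dimension $2$, the Auslander--Buchsbaum formula $\mathrm{pd}+\mathrm{depth}=2$ gives $\mathrm{pd}\,A_{\mathfrak n}\le1$ in the latter case.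
\end{proof}

\section{The Lagrangian on the torus of characters}\label{sec:lagrangian}

$\tilde\Theta$ is simply connected; it is $\mathbb R^2\times S^2$ with the translates of a ball replaced by the translates of $\tilde E$. So
\[
H_2(\tilde\Theta;\mathbb Q)=\mathbb Q[S^2]\oplus D_\Lambda,\qquad D_\Lambda=\Lambda^{2k},
\]
where $D_\Lambda$ has the standard hyperbolic basis $\varepsilon_i,\varepsilon_i'$ carried by $\tilde E$. The class $[S^2]$ can be moved off any compact set, so it has zero intersection with everything. On $D_\Lambda$ the equivariant intersection form is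
\[
\lambda(\xi,\eta)=\sum_{g\in\mathbb Z^2}(\xi\cdot g\eta)\,g=\xi^TA_0\bar\eta
\]
with the hyperbolic matrix $A_0$ of Section~\ref{sec:winding}. Lift the spheres $b_i$ to $\tilde\Theta$ over $\tilde*$, that is, with $\tilde f_\Theta=\tilde*$ on them. Denote their classes in $D_\Lambda=H_2(\tilde\Theta;\mathbb Q)/\mathbb Q[S^2]$ again by $b_i$, and put
\[
L_0=\sum\Lambda b_i,\qquad L'=L_0^\perp .
\]
The $b_i$ are disjoint and framed, so $L_0$ is isotropic and $L_0\subset L'$. The module $L_0$ itself need not be a summand, which is why we work with $L'$. Let $\tilde N^\circ$ be the preimage of $N^\circ$ in $\tilde\Theta$. As $f_\Theta=f$ on $N^\circ$, it is also the preimage of $N^\circ$ in $\tilde N$.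

\begin{proposition}\label{prop:Lprime}
\emph{(a)} $pL'\subset L_0$, where $p$ is as in Lemma~\ref{lem:p}. Moreover $L'$ is isotropic, $L'^\perp=L'$, and $L'$ has rank $k$.

\emph{(b)} $L'$ is a direct summand of $D_\Lambda$.
\end{proposition}
\begin{proof}
(a) By excision and the Thom isomorphism $H_2(\tilde\Theta,\tilde N^\circ;\mathbb Q)\cong\Lambda^s$, and the map from $H_2(\tilde\Theta;\mathbb Q)$ is given by intersection numbers with the translates of the $b_i$, i.e.\ by $\xi\mapsto(\lambda(\xi,b_i))_i$. So $\xi\in L'\subset D_\Lambda\subset H_2(\tilde\Theta;\mathbb Q)$ comes from some $\xi^\circ\in H_2(\tilde N^\circ;\mathbb Q)$. Since $p$ kills $H_2(\tilde N;\mathbb Q)$, the class $p\xi^\circ$ comes from $H_3(\tilde N,\tilde N^\circ;\mathbb Q)$. As $f(\gamma_i)$ is null-homotopic, $\nu\gamma_i$ lifts to copies of $S^1\times D^3$ in $\tilde N$. So this group is generated by the translates of the fiber disks $D^3$ of the $\nu\gamma_i$, whose boundaries are parallel to translates of the $b_i$. Hence $p\xi\in L_0$. For $\xi,\xi'\in L'$ we get $p\,\lambda(\xi,\xi')=\lambda(p\xi,\xi')=0$, so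 $\lambda(\xi,\xi')=0$. Thus $L'\subset L'^\perp\subset L_0^\perp=L'$. Over the fraction field, $L'$ is its own orthogonal complement in a nondegenerate space of dimension $2k$, so it has rank $k$.

(b) By excision $(\tilde N,\tilde N^\circ)$ has the relative homology of a union of copies of $S^1\times(D^3,S^2)$. So $H_i(\tilde N,\tilde N^\circ;\mathbb Q)=0$ for $i\le2$, and $H_1(\tilde N^\circ;\mathbb Q)=H_1(\tilde N;\mathbb Q)=A$. As $H_1(\tilde\Theta;\mathbb Q)=0$, the exact sequence of $(\tilde\Theta,\tilde N^\circ)$, divided by $[S^2]$, gives
\[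
0\to L'\to D_\Lambda\xrightarrow{(\lambda(\cdot,b_i))_i}\Lambda^s\to A\to0 .
\]
By Corollary~\ref{cor:pd} the kernel of $\Lambda^s\to A$ is projective. It is isomorphic to $D_\Lambda/L'$, so $L'$ is a direct summand.
\end{proof}

Choose an idempotent $e\in M_{2k}(\Lambda)$ with $L'=eD_\Lambda$. Over the fraction field it has rank $k$, so $\operatorname{tr}e=k$. As $L'$ is isotropic, $e^TA_0\bar e=0$. Let $\hat T=\mathrm{Hom}(\mathbb Z^2,U(1))$. Evaluation at $\alpha\in\hat T$ turns the involution of $\Lambda$ into complex conjugation. So
\[
L'(\alpha)=e(\alpha)\mathbb C^{2k}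
\]
is isotropic for the form $v^TA_0\bar w$, has dimension $\operatorname{tr}e(\alpha)=k$, and depends continuously on $\alpha$. By Lemma~\ref{lem:graph} it is the graph of a unitary map, and we obtain a continuous map
\[
\Psi:\hat T\to U(k),\qquad L'(\alpha)=\mathrm{graph}\,\Psi(\alpha).
\]
For $u\in\{x,y,x+y\}$ let $\ell_u:U(1)\to\hat T$, $\ell_u(z)=z^{u(\cdot)}$. In coordinates $\ell_x(z)=(z,1)$, $\ell_y(z)=(1,z)$ and $\ell_{x+y}(z)=(z,z)$, so $[\ell_{x+y}]=[\ell_x]+[\ell_y]$ in $H_1(\hat T)$.

\begin{proposition}\label{prop:key}
For $n$ sufficiently large, $\sigma(G_u)=\deg(\det\Psi\circ\ell_u)$.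
\end{proposition}

\begin{proof}[Proof of Theorem \ref{thm:B}, assuming Proposition \ref{prop:key}]
The degree of $\det\Psi$ along loops is a homomorphism on $H_1(\hat T)$, so $\sigma(G_{x+y})=\sigma(G_x)+\sigma(G_y)$. By \eqref{eq:rhoG}, $\rho(x+y)=\rho(x)+\rho(y)$. Together with Proposition~\ref{prop:welldef} and Lemma~\ref{lem:reduction} this proves Theorem~\ref{thm:B}.
\end{proof}

\section{The signature of $G_u$}\label{sec:signature}

We prove Proposition~\ref{prop:key}. The plan is to express $\sigma(G_u)$ through the image $B_+$ of $H_2(\Theta_+)$ in $H_2(\Theta_u^\infty)$, and to split the relevant part of $B_+$ into a piece $X_1$ of signature zero and the space $X$ of Section~\ref{sec:winding}.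

Fix $u$ and use the notation $\Gamma,D,\lambda,\langle\,,\rangle,D_{\ge n},D_{<n}$ of Section~\ref{sec:winding}. The homomorphism $\Lambda\to\Gamma$, $g\mapsto t^{u(g)}$, is onto and respects the involutions; we denote specialization by an index $u$. The manifold $\Theta_u^\infty$ is $S^1\times\mathbb R\times S^2$ with the translates of a ball replaced by the translates of the image of $\tilde E$. As in Section~\ref{sec:lagrangian},
\[
H_2(\Theta_u^\infty;\mathbb Q)=\mathbb Q[S^2]\oplus D,\qquad D=D_\Lambda\otimes_\Lambda\Gamma,
\]
with standard basis carried by the image of $\tilde E$. The intersection form kills $[S^2]$ and is $\langle\,,\rangle$ on $D$. We use the same letter $b_i$ for the images in $D$ of the classes $b_i$.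

\subsection*{The signature in terms of $D$}
Since $t^j\tilde E$ lies in $\{j<\tilde h^{std}<j+1\}$, the images of $H_2\{\tilde h^{std}\le n\}$ and $H_2\{\tilde h^{std}\ge n\}$ in $D=H_2(\Theta_u^\infty;\mathbb Q)/\mathbb Q[S^2]$ are $D_{<n}$ and $D_{\ge n}$. Let
\[
B_+=\mathrm{im}\bigl(H_2(\Theta_+;\mathbb Q)\to D\bigr).
\]
As $\tilde h-\tilde h^{std}$ is bounded, there are $n_0,n_1$ with
\begin{equation}\label{eq:Bplus}
D_{\ge n_0}\subset B_+\subset D_{\ge-n_1}.
\end{equation}
The sphere $t^jb_i$ lies at height $\tilde h=\tilde u(\tilde*)+j$. By \eqref{eq:heights} it lies in $\Theta_+$ for $j\ge0$ and in the interior of $\Theta_-$ for $j<0$. Hence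
\begin{equation}\label{eq:bi}
t^jb_i\in B_+\quad(j\ge0),\qquad t^jb_i\perp B_+\quad(j<0).
\end{equation}

\begin{lemma}\label{lem:image}
For $n$ large, $\sigma(G_u)=\sigma\bigl(\langle\,,\rangle|_{B_+\cap D_{<n}}\bigr)$.
\end{lemma}
\begin{proof}
The intersection form of $G_u$ is pulled back from $D$, so we have to show $\mathrm{im}(H_2(G_u;\mathbb Q)\to D)=B_+\cap D_{<n}$. The inclusion $\subset$ is clear. Let $d\in B_+\cap D_{<n}$ be represented by $\xi_1\in H_2(\Theta_+;\mathbb Q)$ and by $\xi_2\in H_2(\{\tilde h^{std}\le n\};\mathbb Q)$. In $H_2(\Theta_u^\infty;\mathbb Q)$ they differ by a multiple of $[S^2]$, which is represented in $\{\tilde h^{std}\le n\}$. After correcting $\xi_2$ they agree there. The Mayer--Vietoris sequence of $\Theta_u^\infty=\Theta_+\cup\{\tilde h^{std}\le n\}$ then gives a class in $H_2(G_u;\mathbb Q)$ mapping to $d$.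
\end{proof}

\subsection*{The Lagrangian summand}
Put
\[
\mathcal L=\sum\Gamma b_i,\qquad \mathcal L_+=\sum\mathbb Q[t]\,b_i,\qquad \mathcal L_-=\sum t^{-1}\mathbb Q[t^{-1}]\,b_i,\qquad\mathcal L'=\mathcal L^\perp .
\]
By \eqref{eq:bi}, $\mathcal L_+\subset B_+$ and $\mathcal L_-\perp B_+$. Since $\mathcal L$ is a $\Gamma$-submodule, $\mathcal L^\perp$ is the same for $\lambda$ and $\langle\,,\rangle$.

\begin{lemma}\label{lem:special}
$\mathcal L'=e_uD$. It is a Lagrangian summand of $D$ containing $\mathcal L$, and $\mathcal L'(z)=L'(\ell_u(z))$ for $|z|=1$.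
\end{lemma}
\begin{proof}
The summand $e_uD$ has rank $\operatorname{tr}e_u=k$. It is isotropic, since $e_u^TA_0\bar e_u=0$, and it contains $\mathcal L$, since $eb_i=b_i$. So $e_uD\subset(e_uD)^\perp\subset\mathcal L^\perp=\mathcal L'$. Specializing $pL'\subset L_0$ (Proposition~\ref{prop:Lprime}) gives $p_u\,e_uD\subset\mathcal L$, and $p_u\ne0$ because $p_u(1)=\mathrm{aug}(p)=1$. Hence $\mathcal L$ has rank $k$, and so has $\mathcal L'=\mathcal L^\perp$. As $D/e_uD$ is torsion free, the inclusion $e_uD\subset\mathcal L'$ of modules of equal rank is an equality, and then also $(e_uD)^\perp=e_uD$. Finally $e_u(z)=e(\ell_u(z))$.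
\end{proof}

So the winding number of $\mathcal L'$ is $\deg(\det\Psi\circ\ell_u)$. By Proposition~\ref{prop:winding} it remains to relate $B_+\cap D_{<n}$ to the space $X$ of Section~\ref{sec:winding}.

\subsection*{Splitting off $X$}
Let $g$ be as in Lemma~\ref{lem:adapted} for $\mathcal L'$, and put $D'_{\ge n}=gD_{\ge n}$, $D'_{<n}=gD_{<n}$. Since $g$ preserves $\lambda$, $D=D'_{<n}\oplus D'_{\ge n}$ orthogonally. Since $\mathcal L'=g(\sum\Gamma\varepsilon_i)$, for every $n$
\begin{equation}\label{eq:Lsplit}
\mathcal L'=(\mathcal L'\cap D'_{<n})\oplus(\mathcal L'\cap D'_{\ge n}).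
\end{equation}
Choose $n'$ with $D'_{\ge n'}\subset D_{\ge n_0}\subset B_+$, and then let $n$ be any integer so large that Lemma~\ref{lem:image} holds and $D_{\ge n}\subset D'_{\ge n'}$. Let
\[
X_1=B_+\cap D'_{<n'},\qquad X=D'_{\ge n'}\cap D_{<n}.
\]
By \eqref{eq:Bplus}, $X_1$ is finite-dimensional. As $D'_{\ge n'}\subset B_+$, we have $B_+=X_1\oplus D'_{\ge n'}$. Moreover $X_1\subset(D'_{\ge n'})^\perp\subset D_{\ge n}^\perp=D_{<n}$. So an element of $B_+$ lies in $D_{<n}$ if and only if its $D'_{\ge n'}$-component does, and
\[
B_+\cap D_{<n}=X_1\oplus X\qquad\text{orthogonally}.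
\]

\begin{lemma}\label{lem:X1}
$\sigma(X_1)=0$.
\end{lemma}
\begin{proof}
The elements of $\mathcal L'$ visible in $B_+$ will give a Lagrangian in $X_1$ modulo its radical. Let
\[
T'=\mathcal L_++(\mathcal L'\cap D'_{\ge n'})\subset B_+\cap\mathcal L',\qquad T''=T'\cap D'_{<n'}\subset X_1 .
\]
By \eqref{eq:Lsplit} an element of $T'$ is the sum of an element of $\mathcal L'\cap D'_{<n'}$ and one of $\mathcal L'\cap D'_{\ge n'}\subset T'$. So $T'=T''\oplus(\mathcal L'\cap D'_{\ge n'})$. Let $J$ be the orthogonal complement of $T''$ in $X_1$. If $\xi\in J$, then $\xi$ is orthogonal to $T''$ and to $D'_{\ge n'}$, hence to $T'\supset\mathcal L_+$. Since $\xi\in B_+$, it is also orthogonal to $\mathcal L_-$. So $\xi\in\mathcal L^\perp=\mathcal L'$. Hence $J\subset\mathcal L'$ is isotropic. Also $T''\subset J$, because $T''\subset\mathcal L'$ is isotropic.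

Pass to the quotient $\bar X_1$ of $X_1$ by its radical and denote images by bars. Then $\bar J=\bar T''^\perp$ is isotropic, so $\bar J\subset\bar J^\perp=\bar T''\subset\bar J$. Thus $\bar T''$ equals its own orthogonal complement in the nondegenerate space $\bar X_1$, and $\sigma(X_1)=0$.
\end{proof}

\begin{proof}[Proof of Proposition \ref{prop:key}]
By Lemmas~\ref{lem:image} and~\ref{lem:X1}, $\sigma(G_u)=\sigma(X_1)+\sigma(X)=\sigma(X)$, where $X=gD_{\ge n'}\cap D_{<n}$ and $D_{\ge n}\subset gD_{\ge n'}$. By Proposition~\ref{prop:winding}, $\sigma(X)$ is the winding number of $\mathcal L'$. By Lemma~\ref{lem:special} this is $\deg(\det\Psi\circ\ell_u)$.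
\end{proof}

This completes the proof of Theorem~\ref{thm:B}, and with Section~\ref{sec:links} that of Theorem~\ref{thm:A}.

\begin{thebibliography}{9}
\bibitem{Ogasa} Eiji Ogasa, \emph{Nonribbon 2-links all of whose components are trivial knots and some of whose band-sums are nonribbon knots}, arXiv:1803.04581 (2018).
\bibitem{Wall} Wall, \emph{Geometrical connectivity I}, J. London Math. Soc., 1971.
\end{thebibliography}

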